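# Coexistence in symbiotic branching on $\mathbb Z^d$: when does a large branching rate destroy it?

## 1. One colony: a correlated Brownian motion in a quadrant

Put two populations of sizes $u,v\ge 0$ at a single place, started at $(1,1)$, and let each one branch at a rate proportional to the size of the other:
$$du_t=\sqrt{\gamma u_tv_t}\,dB^1_t,\qquad dv_t=\sqrt{\gamma u_tv_t}\,dB^2_t,\qquad \langle B^1,B^2\rangle_t=\varrho t .$$
Here $\gamma>0$ is the branching rate and $\varrho\in[-1,1]$ the correlation. Both $u$ and $v$ are nonnegative martingales, with $[u]_t=[v]_t=\gamma\int_0^tu_sv_s\,ds$ and $[u,v]=\varrho[u]$. So $(u,v)$ is a planar Brownian motion with correlation $\varrho$, run with the clock $\gamma\int uv\,ds$ and frozen when it reaches an axis. Nonnegative martingales converge, and a convergent continuous local martingale has finite total bracket, so $\int_0^\infty u_sv_s\,ds<\infty$. Hence the limit $(u_\infty,v_\infty)$ cannot be an interior point of the quadrant: one type dies. The limit is the point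 where the Brownian motion leaves the open quadrant. The rate $\gamma$ only sets the speed of the clock, and the law of $(u_\infty,v_\infty)$ does not depend on it.

How large can the survivor be? We compute three cases.

For $\varrho=-1$ the sum $u+v=2$ is constant, so $u_\infty\in\{0,2\}$, each with probability $\frac12$. The martingale $u$ is bounded.

For $\varrho=0$ write the point as $u+iv$. The map $z\mapsto z^2$ sends the quadrant to the upper half-plane and $1+i$ to $2i$, and planar Brownian motion started at $2i$ hits the real line with the Cauchy law of scale $2$. The event $\{u_\infty>x\}$ is the event that the image exits to the right of $x^2$, so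
$$P(u_\infty>x)=\tfrac1\pi\arctan\frac{2}{x^2}\sim\frac{2}{\pi x^2}.$$
As a check, integration by parts gives $E u_\infty=\frac1\pi\int_0^\infty\frac{4x^2}{x^4+4}\,dx=1$. We have $Eu_\infty^p<\infty$ exactly for $p<2$.

For $\varrho=1$ we have $u=v=x$ with $dx=\sqrt\gamma\,x\,dB$, so $x_t=\exp(\sqrt\gamma B_t-\gamma t/2)\to0$, while $E x_t^p=e^{\gamma p(p-1)t/2}$ is unbounded in $t$ for every $p>1$.

So moments of order below $\infty$, $2$, $1$ respectively stay bounded in time, and the first two bounds do not see $\gamma$. The function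
$$p(\varrho)=\frac{\pi}{\frac\pi2+\arcsin\varrho},\qquad p(-1)=\infty,$$
takes exactly these values at $\varrho=-1,0,1$.

Now put a colony at every site of $\mathbb Z^d$ and let mass migrate. In each colony the types still try to eliminate one another, faster when $\gamma$ is large. But migration can spread the mass thin, so that the types stop meeting. Can both types then survive, and does the answer depend on $\gamma$?

## 2. The lattice model and a conjectured threshold in $\gamma$

Let $\Delta f(k)=\sum_{|j-k|=1}\frac1{2d}(f(j)-f(k))$ be the discrete Laplacian on $\mathbb Z^d$. The symbiotic branching model $\mathrm{SBM}_\gamma(\varrho)$ is the pair $(u_t,v_t)_{t\ge0}$ of nonnegative functions on $\mathbb Z^d$ solving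
$$du_t(k)=\Delta u_t(k)\,dt+\sqrt{\gamma u_t(k)v_t(k)}\,dB^1_t(k),\qquad dv_t(k)=\Delta v_t(k)\,dt+\sqrt{\gamma u_t(k)v_t(k)}\,dB^2_t(k),\tag{1}$$
where the pairs $(B^1(k),B^2(k))$, $k\in\mathbb Z^d$, are independent, each consisting of two standard Brownian motions with $\langle B^1(k),B^2(k)\rangle_t=\varrho t$. For $\varrho=0$ this is the mutually catalytic branching model. Write $\langle f,g\rangle=\sum_kf(k)g(k)$ and
$$M_t=\langle u_t,\mathbf 1\rangle,\qquad N_t=\langle v_t,\mathbf 1\rangle .$$
For summable initial conditions the masses $M,N$ are nonnegative martingales, so they converge almost surely to limits $M_\infty,N_\infty\in[0,\infty)$.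

**Definition.** Coexistence is *possible* if there are summable initial conditions $u_0,v_0$ with $P(M_\infty N_\infty>0)>0$. Otherwise it is *impossible*.

In the single colony of Section 1, the corresponding product $u_\infty v_\infty$ is always $0$.

The following is known. For $\varrho=0$, coexistence is possible if and only if simple random walk is transient, that is, $d\ge3$. For $\varrho\neq0$ it is impossible if $d=1,2$. For $\varrho<0$ it is possible if and only if $d\ge3$. The case $d\ge3$, $\varrho>0$ is the subject of a conjecture in Leif Doering, Leonid Mytnik, "Mutually Catalytic Branching Processes on the Lattice and Voter Processes with Strength of Opinion", arXiv:1109.6106 (2011).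

**Conjecture.** If $d\ge3$ and $\varrho\in(0,1]$, there is a critical constant $\gamma(\varrho,d)\in(0,\infty)$ such that coexistence occurs for $\gamma<\gamma(\varrho,d)$ and is impossible for $\gamma>\gamma(\varrho,d)$.

We show that it is false. Let $P_t=e^{t\Delta}$ with kernel $p_t$, let $G_d=\int_0^\infty p_t(0)\,dt$, which is finite for $d\ge3$, and put
$$\varrho_d=\sin\Big(\frac\pi2\,\frac{d-2}{d+2}\Big)\in(0,1)\quad(d\ge3).$$
Since $\frac{\pi d}{d+2}-\frac\pi2=\frac\pi2\frac{d-2}{d+2}$, we have
$$p(\varrho)>1+\tfrac2d\iff\tfrac\pi2+\arcsin\varrho<\tfrac{\pi d}{d+2}\iff\varrho<\varrho_d .\tag{2}$$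
For example $\varrho_3=\sin18^\circ\approx0.309$ and $\varrho_4=\frac12$, where $p(\frac12)=\frac32=1+\frac24$.

**Theorem 1.** Let $d\ge3$ and $-1\le\varrho<\varrho_d$. Then coexistence is possible for every $\gamma>0$. More precisely, for $u_0=v_0=p_L(\cdot)$ one has $\inf_{\gamma>0}P(M_\infty N_\infty\ge\frac14)\to1$ as $L\to\infty$. Hence for $0<\varrho<\varrho_d$ no finite critical constant exists.

**Theorem 2.** Let $d\ge3$. (a) If $0<\varrho\le1$ and $\gamma<2/(\varrho G_d)$, coexistence is possible. (b) If $\varrho_d<\varrho\le1$, there is $\gamma_0(\varrho,d)<\infty$ such that coexistence is impossible for all $\gamma>\gamma_0$. For $\varrho=1$ one can take $\gamma_0=d$.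

**Theorem 3.** For $\varrho=1$ and $d\ge3$ the conjecture is true, with $2/G_d\le\gamma(1,d)\le d$.

So for $\varrho\ne\varrho_d$, coexistence disappears at large $\gamma$ if and only if $\varrho>\varrho_d$. Two points are not settled here: large $\gamma$ at the single value $\varrho=\varrho_d$, and, for $\varrho_d<\varrho<1$, whether the set of $\gamma$ with coexistence is an interval.

**Facts about the walk.** We use $\sum_kp_t(k)=1$ and $p_t(0)\ge e^{-t}$ (no jump before time $t$). By Cauchy–Schwarz $p_t(k)=\sum_jp_{t/2}(j)p_{t/2}(k-j)\le\sum_jp_{t/2}(j)^2=p_t(0)$. By the local central limit theorem there are constants $c,C>0$ depending on $d$ such that for $t\ge1$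
$$c\,t^{-d/2}\le p_t(0)\le C\,t^{-d/2},\qquad p_t(k)\ge c\,t^{-d/2}\ \text{ if }|k|\le2\sqrt t.\tag{3}$$
Finally, $\|p_t(\cdot-j)-p_t\|_1\to0$ as $t\to\infty$ for each $j$. It is enough to see this for a unit vector $j$. Couple two copies of the walk that start at distance one in one coordinate, using the same jumps in all other coordinates and independent jumps in that one until they meet. The difference is a recurrent one-dimensional nearest-neighbor walk, so they meet.

**Facts about the model.** Solutions with summable initial data are continuous $\ell^1$-valued and satisfy $E\sup_{t\le T}(M_t+N_t)^2<\infty$ (Dawson–Perkins, Ann. Probab. 1998; Etheridge–Fleischmann, SPA 2004; Blath–Döring–Etheridge, Ann. Probab. 2011). This has the following consequence, which is the tool for everything below. For bounded $\varphi$, $T>0$ and $s\le T$,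
$$\langle u_s,P_{T-s}\varphi\rangle=\langle u_0,P_T\varphi\rangle+\sum_k\int_0^sP_{T-r}\varphi(k)\sqrt{\gamma u_r(k)v_r(k)}\,dB^1_r(k),\tag{4}$$
and likewise for $v$ with $B^2$. To see this, put $\psi_r=P_{T-r}\varphi$, so that $\partial_r\psi_r=-\Delta\psi_r$, and apply the product rule to $\sum_{k\in\Lambda_n}u_r(k)\psi_r(k)$ for boxes $\Lambda_n\uparrow\mathbb Z^d$. In the drift $\sum_{\Lambda_n}(\psi\Delta u-u\Delta\psi)$ only pairs of neighbors across the boundary survive, so it is at most $2\|\varphi\|_\infty$ times the mass of $u_r$ within distance $1$ of the boundary. Its expected time integral tends to $0$ because $E\int_0^TM_r\,dr<\infty$. The martingale parts converge in $L^2$ because $\sum_ku_r(k)v_r(k)\le M_rN_r$ has integrable expectation.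

Thus $U_s=\langle u_s,P_{T-s}\varphi\rangle$ and $V_s=\langle v_s,P_{T-s}\varphi\rangle$ are continuous $L^2$-martingales on $[0,T]$ with
$$d[U]=d[V]=\gamma\sum_k(P_{T-s}\varphi(k))^2u_s(k)v_s(k)\,ds,\qquad d[U,V]=\varrho\,d[U].\tag{5}$$
With $\varphi=\mathbf 1$ this covers $M,N$. With $\varphi=\mathbf 1_{\{k\}}$ we get $U_s=P_{T-s}u_s(k)$, which moves from $P_Tu_0(k)$ to $u_T(k)$. All this remains valid when started at a later time, conditionally on the past.

We also use the Burkholder–Davis–Gundy (BDG) inequalities: for a continuous local martingale $X$ and $p>0$, $E\sup_s|X_s-X_0|^p$ and $E[X]^{p/2}$ are comparable up to constants depending only on $p$.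

## 3. Exact second moments, and the rate at which they stop

The first thing to try is to show that $M,N$ are bounded in $L^2$ and that $E[M_\infty N_\infty]>0$. The model allows an exact computation.

**Proof of Theorem 2(a).** Let $u_0,v_0$ be deterministic, summable and nonzero, and put $a(t)=\sum_kE[u_t(k)v_t(k)]\le E[M_tN_t]$, so that $\int_0^Ta(t)\,dt<\infty$ for each $T$. Apply (4), (5) with $\varphi=\mathbf 1_{\{k\}}$ and horizon $t$:
$$E[u_t(k)v_t(k)]=P_tu_0(k)P_tv_0(k)+\varrho\gamma\int_0^t\sum_lp_{t-s}(k-l)^2E[u_s(l)v_s(l)]\,ds .$$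
Sum over $k$ and use $\sum_kp_{r}(k)^2=p_{2r}(0)$:
$$a(t)=\langle P_tu_0,P_tv_0\rangle+\varrho\gamma\int_0^tp_{2(t-s)}(0)\,a(s)\,ds.\tag{6}$$
Here $\int_0^\infty p_{2r}(0)\,dr=\frac{G_d}2$, and $\langle P_tu_0,P_tv_0\rangle=\sum_{i,j}u_0(i)v_0(j)p_{2t}(i-j)\le p_{2t}(0)M_0N_0$. Integrating (6) over $[0,T]$ gives
$$\int_0^Ta\le\tfrac{G_d}2M_0N_0+\tfrac{\varrho\gamma G_d}2\int_0^Ta,\qquad\text{so}\qquad\int_0^Ta\le\frac{\frac{G_d}{2}M_0N_0}{1-\varrho\gamma G_d/2}$$
for all $T$, because $\varrho\gamma G_d/2<1$ and $\int_0^Ta<\infty$. Hence $E[M]_\infty=E[N]_\infty=\gamma\int_0^\infty a<\infty$, so $M,N$ are $L^2$-bounded martingales, and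
$$E[M_\infty N_\infty]=M_0N_0+\varrho\gamma\int_0^\infty a\,dt>0.\qquad\square$$

For $\varrho=0$ the same computation gives $a(t)=\langle P_tu_0,P_tv_0\rangle$, so $E[M_\infty N_\infty]=M_0N_0$ for every $\gamma$ when $d\ge3$.

For $\varrho>0$ the method stops exactly at $\gamma=2/(\varrho G_d)$. Suppose $\gamma\ge2/(\varrho G_d)$ and $A=\int_0^\infty a\,dt$ were finite. Integrating (6) over $[0,\infty)$ gives $A\,(1-\varrho\gamma G_d/2)=\int_0^\infty\langle P_tu_0,P_tv_0\rangle\,dt>0$, which is impossible as the left side is at most $0$. So $E[M]_\infty=\infty$ for all nonzero initial data: the masses are unbounded in $L^2$. This does not say that a type dies. It says that the second moment is the wrong one, and in one colony we saw that for $\varrho>0$ the right order is $p(\varrho)<2$.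

## 4. A moment bound that does not see $\gamma$

To see how $\gamma$ can drop out on the lattice, take $\varrho=-1$. Then $B^2=-B^1$, and with $f=u_0+v_0$ we get $u_t+v_t=P_tf$. Fix $n\ge0$ and $k$, and put $X_s=P_{n+1-s}u_s(k)$ for $s\le n+1$. This is a martingale with $0\le X_s\le P_{n+1}f(k)$, so $E[X]_{n+1}\le(P_{n+1}f(k))^2$, *whatever $\gamma$ is*. On the other hand $[X]_{n+1}=\gamma\int_0^{n+1}\sum_jp_{n+1-s}(k-j)^2u_sv_s(j)\,ds$. Keeping only $j=k$ and $s\in[n,n+1]$, it is at least $e^{-2}\gamma\int_n^{n+1}u_sv_s(k)\,ds$. So the contribution of site $k$ and time slot $[n,n+1]$ to $E[M]_\infty$ is at most $e^2(P_{n+1}f(k))^2$, free of $\gamma$.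

The bracket of the mass is thus controlled by local martingales $X$ whose size is determined by their initial value. For $\varrho>-1$ the pair $(X,Y)$, with $Y_s=P_{n+1-s}v_s(k)$, is again a one-colony process with some clock, and Section 1 suggests what replaces boundedness: a bound on $p$-th moments for $p<p(\varrho)$, valid for every clock.

**Coordinates.** Put $q=u+v$, $w=u-v$ and
$$D=\partial_{uu}+\partial_{vv}+2\varrho\,\partial_{uv}=2(1+\varrho)\partial_{qq}+2(1-\varrho)\partial_{ww},$$
so that $\frac12Dh\,d[X]$ is the Itô drift of $h(X,Y)$ when $[X]=[Y]$ and $[X,Y]=\varrho[X]$. For $|\varrho|<1$ let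
$$z=\frac{q}{\sqrt{1+\varrho}}+i\,\frac{w}{\sqrt{1-\varrho}}=re^{i\theta}.$$
Then $D=2\Delta_z$, with $\Delta_z$ the usual planar Laplacian. The quadrant $\{|w|\le q\}$ becomes the wedge $|\theta|\le\frac\alpha2$ with $\tan\frac\alpha2=\sqrt{\frac{1+\varrho}{1-\varrho}}$. Hence $\cos\alpha=\frac{1-\tan^2(\alpha/2)}{1+\tan^2(\alpha/2)}=-\varrho$, that is,
$$\alpha=\tfrac\pi2+\arcsin\varrho<\pi,\qquad p(\varrho)=\pi/\alpha .$$
For $\varrho=0$ the wedge is a quadrant; for $\varrho=\frac12$ its angle is $120^\circ$. Moreover $\frac{q}{\sqrt2}\le r\le C_\varrho q$ with $C_\varrho=\sqrt{2/(1-\varrho^2)}$, and since $q^2=(1+\varrho)r^2\cos^2\theta$, $w^2=(1-\varrho)r^2\sin^2\theta$,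
$$uv=\tfrac14(q^2-w^2)=\tfrac{r^2}4(\cos2\theta+\varrho)=\tfrac{r^2}4(\cos2\theta-\cos\alpha).\tag{7}$$

**Lemma 1.** Let $-1\le\varrho<1$ and $1<p<p(\varrho)$. Let $X,Y\ge0$ be continuous local martingales on $[0,t]$ with $[X]=[Y]$, $[X,Y]=\varrho[X]$, started at constants $x,y$. Then $E\sup_{s\le t}X_s^p\le C_{p,\varrho}(x+y)^p$.

**Proof.** If $\varrho=-1$, then $[X+Y]=2(1+\varrho)[X]=0$, so $X\le X+Y=x+y$. Let $\varrho>-1$ and let $Z$ be the $z$-coordinate of $(X,Y)$. The function $F(z)=\mathrm{Re}\,z^p=r^p\cos p\theta$ is harmonic on $\{\mathrm{Re}\,z>0\}$. On the closed wedge, since $\frac{p\alpha}2<\frac\pi2$,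
$$F\ge\cos\big(\tfrac{p\alpha}2\big)r^p\quad\text{with }\cos\big(\tfrac{p\alpha}2\big)>0 .$$
Let $\varepsilon>0$. The process $Z+\varepsilon$ stays in the wedge and has real part at least $\varepsilon$, so Itô's formula applies to $F(Z+\varepsilon)$, with drift $\frac12DF\,d[X]=0$. So $F(Z+\varepsilon)$ is a nonnegative local martingale, hence a supermartingale, and $EF(Z_\tau+\varepsilon)\le F(Z_0+\varepsilon)$ for each stopping time $\tau\le t$. Let $\varepsilon\to0$ and use Fatou's lemma: $EF(Z_\tau)\le F(Z_0)\le|Z_0|^p\le C(x+y)^p$. As $X\le q\le\sqrt2\,r$ and $r^p\le F/\cos(p\alpha/2)$ on the wedge, $EX_\tau^p\le C'(x+y)^p$ for all $\tau$. Since $p>1$, the family $(X_\tau)$ is uniformly integrable, so $X$ is a true martingale bounded in $L^p$, and Doob's inequality gives the claim. $\square$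

## 5. Coexistence at every $\gamma$ below $\varrho_d$

**Proof of Theorem 1.** Let $d\ge3$ and $-1\le\varrho<\varrho_d$. By (2), and since $1+\frac2d<2$, we can fix $p\le2$ with
$$1+\tfrac2d<p<p(\varrho).$$
Constants $C$ below depend on $p,\varrho,d$ only and may change from line to line; they do not depend on $\gamma$. Let $f=u_0+v_0$, deterministic, and
$$Q_{n,k}=\gamma\int_n^{n+1}u_s(k)v_s(k)\,ds,\qquad\text{so that}\qquad[M]_\infty=[N]_\infty=\sum_{n\ge0}\sum_kQ_{n,k}.$$

**Step 1: bound each $Q_{n,k}$ without $\gamma$.** Fix $n,k$. For $0\le s\le n+1$ put $X_s=P_{n+1-s}u_s(k)$ and $Y_s=P_{n+1-s}v_s(k)$. By (4) and (5) these satisfy the hypotheses of Lemma 1, with $X_0+Y_0=P_{n+1}f(k)$. Keep only $j=k$ and $s\in[n,n+1]$ in the bracket, where $p_{n+1-s}(0)\ge e^{-1}$: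
$$[X]_{n+1}=\gamma\int_0^{n+1}\sum_jp_{n+1-s}(k-j)^2u_s(j)v_s(j)\,ds\ge e^{-2}Q_{n,k}.$$
By BDG, the inequality $|X_s-X_0|\le\sup X$, and Lemma 1,
$$E\,Q_{n,k}^{p/2}\le e^pE[X]_{n+1}^{p/2}\le C\,E\sup_sX_s^p\le C\,(P_{n+1}f(k))^p.$$

**Step 2: add up the pieces.** Since $\frac p2\le1$, the function $x\mapsto x^{p/2}$ is subadditive, so $[M]_\infty^{p/2}\le\sum_{n,k}Q_{n,k}^{p/2}$. By BDG again,
$$E\sup_t|M_t-M_0|^p\le C\sum_{n\ge0}\sum_k(P_{n+1}f(k))^p,\tag{8}$$
and likewise for $N$.

**Step 3: make the right side small by spreading out the initial state.** Take $u_0=v_0=p_L$. Then $M_0=N_0=1$ and $P_{n+1}f=2p_{L+n+1}$. Since $\sum_kp_t(k)^p\le p_t(0)^{p-1}\sum_kp_t(k)\le Ct^{-d(p-1)/2}$ for $t\ge1$,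
$$E|M_\infty-1|^p+E|N_\infty-1|^p\le C\sum_{n\ge1}(L+n)^{-d(p-1)/2}.$$
The choice $p>1+\frac2d$ says exactly that $\frac{d(p-1)}2>1$. So the right side is finite and tends to $0$ as $L\to\infty$, uniformly in $\gamma$. By Markov's inequality $P(M_\infty<\frac12)\le2^pE|M_\infty-1|^p$, and the same for $N$. Hence $P(M_\infty\ge\frac12,\,N_\infty\ge\frac12)\to1$ uniformly in $\gamma>0$, and on this event $M_\infty N_\infty\ge\frac14$. $\square$

Since $\varrho_d>0$ for every $d\ge3$, the conjecture fails for every $d\ge3$ and every $\varrho\in(0,\varrho_d)$. Two exponents met in the proof: moments below $p(\varrho)$ are bounded without $\gamma$, and the heat kernel is summable in the sense of Step 3 above $1+\frac2d$. The condition $\varrho<\varrho_d$ says that there is room between them.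

## 6. A test function whose growth beats migration

Now let $\varrho_d<\varrho\le1$, so $p(\varrho)<1+\frac2d<2$. We want extinction for large $\gamma$. Take $\varrho=1$ and look at one colony again: from $(x,x)$, the $p$-th moment grows at rate $\gamma p(p-1)/2$, while migration out of a site costs at most rate $p$. Growth wins if $\gamma>2/(p-1)$, and with the largest permitted exponent $p=1+\frac2d$ this reads $\gamma>d$. To use this for all $\varrho>\varrho_d$ we need a substitute $h(u,v)$ for the $p$-th power, whose local growth $\frac\gamma2uv\,Dh$ dominates a multiple of $\gamma h$.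

**Lemma 2.** Let $\varrho_d<\varrho\le1$. There are $p\in(1,1+\frac2d]$, constants $c_0>0$ and $C<\infty$, and a continuous $h:[0,\infty)^2\to[0,\infty)$, homogeneous of degree $p$, with $h(1,1)>0$, such that away from the origin $h$ is $C^1$, $\partial_uh,\partial_vh\ge0$, and
$$Dh\ge0,\qquad uv\,Dh\le C(u+v)^p,\qquad uv\,Dh\ge c_0h.\tag{9}$$
For $\varrho<1$, $h$ is $C^\infty$ off the origin. For $\varrho=1$, $h=q^p-|w|^p$ and $Dh=4\partial_{qq}h$.

Which $h$ should one try for $\varrho<1$? The last inequality in (9) forces $h=0$ on the axes. Write a candidate, smooth on the closed wedge off the origin, as $h=r^pg(\theta)$ with $g\ge0$ and $g(\pm\frac\alpha2)=0$. Then $Dh=2r^{p-2}(g''+p^2g)$. Let $p_0=\pi/\alpha$, multiply $g''+p^2g\ge0$ by $\cos p_0\theta$ and integrate over $|\theta|\le\frac\alpha2$. Both $g$ and $\cos p_0\theta$ vanish at the ends, so two integrations by parts give $(p^2-p_0^2)\int g\cos p_0\theta\,d\theta\ge0$. So $p\ge p_0$ if $g\not\equiv0$: we must work above the exponent $p(\varrho)$. There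 $\mathrm{Re}\,z^p$ is negative near the edges of the wedge, and we repair this by adding the right multiple of $|z|^p$.

**Proof for $\varrho=1$.** Take any $p\in(1,1+\frac2d]$ and $h=q^p-|w|^p$, which is nonnegative since $|w|\le q$, with $h(1,1)=2^p$. Since $p>1$, it is $C^1$, and
$$\partial_uh=p\big(q^{p-1}-|w|^{p-1}\mathrm{sgn}\,w\big)\ge0,\qquad\partial_vh=p\big(q^{p-1}+|w|^{p-1}\mathrm{sgn}\,w\big)\ge0,\qquad Dh=4p(p-1)q^{p-2}.$$
As $p\le2$ and $|w|\le q$, we have $|w|^p\ge w^2q^{p-2}$. Therefore
$$uv\,Dh=p(p-1)(q^2-w^2)q^{p-2}\ge p(p-1)h,$$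
so $c_0=p(p-1)$ works, and $uv\,Dh\le p(p-1)q^p$.

**Proof for $\varrho<1$.** Let $p_0=p(\varrho)=\pi/\alpha$. As $\varrho>0$, $\alpha\in(\frac\pi2,\pi)$ and $p_0\in(1,2)$. For $p>p_0$ close to $p_0$ let $\beta=\frac{p\alpha}2\in(\frac\pi2,\pi)$ and
$$h=\mathrm{Re}\,z^p-\cos\beta\,|z|^p=r^p(\cos p\theta-\cos\beta).$$
On the wedge $|p\theta|\le\beta<\pi$, so $h\ge0$; at $(1,1)$ we have $\theta=0$ and $h>0$. Since $\Delta_z\mathrm{Re}\,z^p=0$ and $\Delta_z|z|^p=p^2|z|^{p-2}$,
$$Dh=2p^2|\cos\beta|\,r^{p-2}>0.$$

*Growth.* By (7), $uv\,Dh=\frac{p^2|\cos\beta|}2r^p(\cos2\theta-\cos\alpha)\le C(u+v)^p$. For the lower bound, write both differences of cosines as products: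
$$\frac{\cos2\theta-\cos\alpha}{\cos p\theta-\cos\beta}=\frac{\sin(\frac\alpha2+\theta)\,\sin(\frac\alpha2-\theta)}{\sin\big(\frac p2(\frac\alpha2+\theta)\big)\,\sin\big(\frac p2(\frac\alpha2-\theta)\big)}\qquad(|\theta|<\tfrac\alpha2).$$
For $x\in(0,\alpha]$ we have $x<\pi$ and $\frac{px}2\le\beta<\pi$, so $\sin x/\sin(px/2)$ is continuous and positive, with limit $\frac2p$ as $x\to0$. Hence it is bounded below by a positive constant, and so is the ratio. This gives $uv\,Dh\ge c_0h$; on the axes both sides vanish.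

*Monotonicity.* We have $\partial_uz=\frac1{\sqrt{1+\varrho}}+\frac i{\sqrt{1-\varrho}}=\ell e^{i\alpha/2}$ with $\ell=\sqrt{2/(1-\varrho^2)}$. Differentiating $h$ in this direction,
$$\partial_uh=p\ell r^{p-1}\Big[\cos\big((p-1)\theta+\tfrac\alpha2\big)-\cos\beta\cos\big(\tfrac\alpha2-\theta\big)\Big].$$
Put $\eta=\frac\alpha2-\theta\in[0,\alpha]$ and $\kappa=p-1\in(0,1)$. Then $(p-1)\theta+\frac\alpha2=\beta-\kappa\eta$, and expanding the cosine,
$$\partial_uh=p\ell r^{p-1}\big[\sin\beta\sin\kappa\eta-|\cos\beta|(\cos\kappa\eta-\cos\eta)\big].$$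
As $p\downarrow p_0$ we have $\kappa\alpha\to\pi-\alpha<\frac\pi2$, $\sin\beta\to1$, $\cos\beta\to0$ and $\kappa\to p_0-1>0$. So for $p$ close to $p_0$, $\kappa\eta\le\frac\pi2$ and thus $\sin\kappa\eta\ge\frac2\pi\kappa\eta$. Also $0\le\cos\kappa\eta-\cos\eta\le1-\cos\eta\le\frac{\eta^2}2$, because $0\le\kappa\eta\le\eta<\pi$. With $\eta\le\alpha$, the bracket is at least $\eta\big(\frac{2\kappa}\pi\sin\beta-\frac\alpha2|\cos\beta|\big)$, which is $\ge0$ for $p$ close enough to $p_0$. Since $h(u,v)=h(v,u)$ (the symmetry $\theta\mapsto-\theta$), also $\partial_vh\ge0$. Finally choose such a $p$ with $p\le1+\frac2d$, which is possible because $p_0<1+\frac2d$. $\square$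

Let $C_h$ be such that $h(u,v)\le C_h(u+v)^p$, and set $\gamma_0=2p/c_0$. For $\varrho=1$ and $p=1+\frac2d$ this is $\gamma_0=\frac2{p-1}=d$. From here on fix $\gamma>\gamma_0$ and put $\lambda=\frac{\gamma c_0}2-p>0$.

## 7. Masses of order one must move again

If both masses converge to positive limits, they eventually stop moving by an amount $1$. The next lemma forbids this: from any state with both masses in $[m,1/m]$, however it is spread over the lattice, such a move still comes with a probability bounded below.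

**Lemma 3.** Let $m\in(0,1)$. There is $\delta>0$, depending on $m,\gamma,\varrho,d$, such that for every solution with $\mathcal F_0$-measurable summable initial state (with $E(M_0+N_0)^2<\infty$),
$$P(\sigma<\infty\mid\mathcal F_0)\ge\delta\ \text{ a.s. on }\mathcal G=\{m\le M_0,N_0\le1/m\},\qquad\sigma=\inf\{t:|M_t-M_0|+|N_t-N_0|\ge1\}.$$

The plan is to play two facts against each other. As long as nothing moves, $\sum_kh(u_t(k),v_t(k))$ is bounded, but it would grow at rate $\lambda$, so its time integral is finite. On the other hand $h(P_{t-s}u_s(k),P_{t-s}v_s(k))$ is a submartingale in $s$, so this integral should be at least that of the heat flow, which diverges because $p\le1+\frac2d$.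

**Proof.** Write $E_0=E[\,\cdot\mid\mathcal F_0]$ and work on $\mathcal G$. (Each inequality for $E_0$ below means: multiply by $1_A$ with $A\in\mathcal F_0$, $A\subset\mathcal G$, and take expectations. Sums over $k$ and time integrals of nonnegative terms may then be exchanged with expectations.) For $t\le\sigma$ we have $M_t,N_t\le K:=1+\frac1m$, so $u_t(k),v_t(k)\le K$, and since $\sum a_k^p\le(\sum a_k)^p$,
$$S_t:=\sum_kh(u_t(k),v_t(k))\le C_h(2K)^p\qquad(t\le\sigma).$$

**Step 1: the time integral of $S$ up to $\sigma$ is finite.** We show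
$$E_0\int_0^\sigma S_t\,dt\le\frac{C_h(2K)^p}\lambda.\tag{10}$$
Fix $k$ and $\varepsilon>0$ and apply Itô's formula to $h(u_t(k)+\varepsilon,v_t(k)+\varepsilon)$. For $\varrho<1$ this is legitimate since $h$ is smooth off the origin. For $\varrho=1$ the function is $(q_t+2\varepsilon)^p-|w_t|^p$, where $dw=\Delta w\,dt$, so that $w_t(k)$ is $C^1$ in $t$ and only the ordinary chain rule is needed for the second term. Up to $\sigma$ the stochastic integrand is bounded. The drift, with derivatives of $h$ taken at $(u+\varepsilon,v+\varepsilon)$, is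
$$\Delta u\,\partial_uh+\Delta v\,\partial_vh+\tfrac\gamma2uv\,Dh\ge-(u+\varepsilon)\partial_uh-(v+\varepsilon)\partial_vh+\tfrac\gamma2uv\,Dh=-p\,h+\tfrac\gamma2uv\,Dh .$$
Here we used $\Delta u(k)\ge-u(k)$, $\partial_uh\ge0$, the same for $v$, and Euler's identity for homogeneous functions. Taking expectations,
$$E_0h(u_{T\wedge\sigma}+\varepsilon,v_{T\wedge\sigma}+\varepsilon)\ge h(u_0+\varepsilon,v_0+\varepsilon)+E_0\int_0^{T\wedge\sigma}\big(-p\,h+\tfrac\gamma2uv\,Dh\big)(\ldots+\varepsilon)\,dt,$$
all at site $k$, where only $h$ and $Dh$ are evaluated at the shifted point. Let $\varepsilon\to0$. The terms are bounded up to $\sigma$: in both cases $Dh\le C(u+v)^{p-2}$, so $uv\,(Dh)(u+\varepsilon,v+\varepsilon)\le C\,uv\,(u+v+2\varepsilon)^{p-2}\le C(u+v)^p$ as $p<2$. They converge pointwise, with $uv\,Dh:=0$ at the origin. By dominated convergence and $\frac\gamma2uv\,Dh-p\,h\ge(\frac{\gamma c_0}2-p)h=\lambda h$,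
$$E_0h(u_{T\wedge\sigma}(k),v_{T\wedge\sigma}(k))\ge h(u_0(k),v_0(k))+\lambda E_0\int_0^{T\wedge\sigma}h(u_t(k),v_t(k))\,dt .$$
Sum over $k$: the left side becomes at most $C_h(2K)^p$. Drop $h(u_0,v_0)\ge0$ and let $T\to\infty$ to get (10).

**Step 2: compare with the heat flow.** Fix $t>0$ and $k$, and put $X_s=P_{t-s}u_s(k)$, $Y_s=P_{t-s}v_s(k)$ for $s\le t$. They are martingales with (5), bounded by $K$ up to $\sigma$. Apply Itô's formula to $h(X+\varepsilon,Y+\varepsilon)$. For $\varrho=1$, $[X-Y]=0$, so $X-Y$ is constant in $s$ and only the variable $X+Y$ moves. The drift is $\frac12Dh\,d[X]\ge0$, and up to $\sigma\wedge t$ the martingale part has a bounded integrand against bounded martingales, so it has mean zero. Let $\varepsilon\to0$: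
$$h(P_tu_0(k),P_tv_0(k))\le E_0\big[1_{\{\sigma\ge t\}}h(u_t(k),v_t(k))\big]+E_0\big[1_{\{\sigma<t\}}h(P_{t-\sigma}u_\sigma(k),P_{t-\sigma}v_\sigma(k))\big].$$
Sum over $k$ and integrate over $t\in[0,R]$. The first term contributes at most $E_0\int_0^\sigma S_t\,dt$, which (10) bounds. For the second, put $g=u_\sigma+v_\sigma$, so $\|g\|_1\le2K$ and
$$\sum_k(P_sg(k))^p\le\|P_sg\|_\infty^{p-1}\|g\|_1\le p_s(0)^{p-1}\|g\|_1^{p}\le(2K)^pp_s(0)^{p-1}.$$
With $J_R=\int_0^Rp_t(0)^{p-1}\,dt$ we obtain
$$I_R:=\int_0^R\sum_kh(P_tu_0(k),P_tv_0(k))\,dt\le\frac{C_h(2K)^p}\lambda+C_h(2K)^pJ_R\,P(\sigma<\infty\mid\mathcal F_0).\tag{11}$$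

**Step 3: the heat flow side diverges as fast as $J_R$.** By (3) and $\frac{d(p-1)}2\le1$, $J_R\to\infty$. Choose $r_0$ (random, $\mathcal F_0$-measurable, at least $1$) such that for $t\ge r_0$ the ball $|j|\le\sqrt t$ carries at least half of the mass of $u_0$ and of $v_0$. For $t\ge r_0$ and $|k|\le\sqrt t$, (3) gives
$$P_tu_0(k)\ge c\,t^{-d/2}\sum_{|j|\le\sqrt t}u_0(j)\ge\tfrac{cm}2t^{-d/2},$$
and the same for $v$. There are at least $c't^{d/2}$ such sites $k$. By monotonicity and homogeneity of $h$,
$$\sum_kh(P_tu_0(k),P_tv_0(k))\ge c't^{d/2}\,h(1,1)\big(\tfrac{cm}2\big)^pt^{-dp/2}\ge c_2\,p_t(0)^{p-1}\qquad(t\ge r_0),$$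
where $c_2>0$ depends only on $m,\varrho,d$ (through $p$ and $h$) and not on the initial state; the last inequality uses $p_t(0)\le Ct^{-d/2}$. So $\liminf_{R\to\infty}I_R/J_R\ge c_2$. Divide (11) by $J_R$ and let $R\to\infty$ along the integers:
$$P(\sigma<\infty\mid\mathcal F_0)\ge\delta:=\frac{c_2}{C_h(2K)^p}.\qquad\square$$

**Proof of Theorem 2(b).** Suppose $P(M_\infty N_\infty>0)>0$ for some summable initial state. Then for some $m\in(0,1)$ the event $\mathcal E=\{2m\le M_\infty,N_\infty\le\frac1{2m}\}$ has positive probability. Let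
$$B_n=\Big\{\sup_{s,t\ge n}\big(|M_s-M_t|+|N_s-N_t|\big)\ge1\Big\}.$$
These events decrease, and $P(\bigcap_nB_n)=0$ because $M,N$ converge. For $n\ge l$, Lévy's theorem gives $P(B_n\mid\mathcal F_n)\le P(B_l\mid\mathcal F_n)\to1_{B_l}$ a.s. as $n\to\infty$. Letting $l\to\infty$, $P(B_n\mid\mathcal F_n)\to0$ a.s. But Lemma 3, applied to the process after time $n$, gives $P(B_n\mid\mathcal F_n)\ge\delta$ on $\{m\le M_n,N_n\le1/m\}$. On $\mathcal E$ this event occurs for all large $n$. This is a contradiction. $\square$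

## 8. The case $\varrho=1$: a linear equation and a sharp threshold

Theorem 2 gives coexistence for small $\gamma$ and none for large $\gamma$ when $\varrho=1$. To prove Theorem 3 we need monotonicity in $\gamma$. Now $B^1=B^2=:B$, so $w=u-v$ satisfies $dw=\Delta w\,dt$ and $w_t=P_tw_0$ is deterministic for deterministic initial data. If $u_0=v_0=\xi_0$, then $w=0$ and $u=v=\xi$ solves
$$d\xi_t(k)=\Delta\xi_t(k)\,dt+\sqrt\gamma\,\xi_t(k)\,dB_t(k),\tag{PAM$_\gamma$}$$
a linear equation. Its coefficients are Lipschitz on $\ell^2(\mathbb Z^d)$, so by Picard iteration it has on any given noise a unique square-integrable $\ell^2$-valued solution for deterministic $\xi_0\in\ell^2$. By uniqueness in law, the solution started from $\delta_j$ has the law of $u$ in $\mathrm{SBM}_\gamma(1)$ started from $(\delta_j,\delta_j)$. So it is nonnegative, $\ell^1$-continuous, and its mass is a martingale with $E\sup_{t\le T}\langle\xi_t,\mathbf 1\rangle^2<\infty$. Denote by $\xi^{(j)}$ the solution from $\delta_j$, all on the same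 noise.

For a random summable $y_0\ge0$ independent of the noise with $E\langle y_0,\mathbf 1\rangle^2<\infty$, let
$$\xi_t=\sum_jy_0(j)\,\xi^{(j)}_t .\tag{12}$$
Each finite partial sum solves the equation. By Cauchy–Schwarz and translation invariance,
$$E\Big(\sum_jy_0(j)\sup_{t\le T}\langle\xi^{(j)}_t,\mathbf 1\rangle\Big)^2\le E\langle y_0,\mathbf 1\rangle^2\;E\sup_{t\le T}\langle\xi^{(0)}_t,\mathbf 1\rangle^2<\infty,$$
so the series converges in $\ell^1$ uniformly on $[0,T]$, and also in $L^2$. Hence $\xi$ is an $\ell^1$-continuous nonnegative solution of (PAM$_\gamma$) from $y_0$ with $E\sup_{t\le T}\langle\xi_t,\mathbf 1\rangle^2<\infty$.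

**Definition.** The rate $\gamma$ is *strong* if $\langle\xi_t,\mathbf 1\rangle\to0$ a.s. for $\xi_0=\delta_0$.

On a single site, in place of $\mathbb Z^d$, the equation would give the geometric Brownian motion of Section 1, which tends to $0$, so there every $\gamma$ would be strong.

The comparison we need says that more noise makes the mass, measured by $E[1-e^{-\text{mass}}]$, smaller. Since we shall also compare $u\wedge v$ with a solution of (PAM$_\gamma$), we allow a small immigration $\kappa$.

**Lemma 4.** Let $y_t\ge0$ be summable, adapted and $\ell^1$-continuous, with $dy(k)=(\Delta y(k)+\kappa_t(k))\,dt+\sqrt{a_t(k)}\,dB(k)$. Assume that $\kappa\ge0$ is deterministic with $\int_0^T\langle\kappa_t,\mathbf 1\rangle\,dt<\infty$, that $a_t(k)\ge\gamma'y_t(k)^2$, and that $E\sup_{t\le T}\langle y_t,\mathbf 1\rangle^2<\infty$ and $E\int_0^T\sum_ka_t(k)\,dt<\infty$ for all $T$. Let $\xi$ be the solution of PAM$_{\gamma'}$ with $\xi_0=y_0$ ($\mathcal F_0$-measurable), driven by noise independent of $\mathcal F_0$.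 Then for a.e. $T$,
$$E\big[1-e^{-\langle y_T,\mathbf 1\rangle}\big]\le E\big[1-e^{-\langle\xi_T,\mathbf 1\rangle}\big]+\int_0^T\langle\kappa_t,\mathbf 1\rangle\,dt .$$

**Proof.** The method is duality: compare both processes with one independent solution, run in the opposite time direction.

**Step 1: the dual process.** For a finite box $\Lambda$ let $\zeta$, independent of everything else, solve $d\zeta(k)=\Delta\zeta(k)\,dt+\sqrt{\gamma'}\zeta(k)\,dB'(k)$ for $k\in\Lambda$, with $\zeta=0$ off $\Lambda$ and $\zeta_0=1_\Lambda$. This is a finite linear system, so all moments are bounded on $[0,T]$. Writing $\zeta_t(k)=e^{\sqrt{\gamma'}B'_t(k)-\gamma't/2}g_t(k)$, the vector $g$ solves a linear ordinary differential equation with nonnegative off-diagonal coefficients, so $\zeta\ge0$. The expectation $E\zeta_t$ solves the heat equation on $\Lambda$ with zero values outside, started at $1_\Lambda$, so $E\zeta_t(k)\le1$.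

**Step 2: differentiate the duality function in each time variable.** Let $\phi(s,t)=E\,e^{-\langle y_s,\zeta_t\rangle}$ and $H=e^{-\langle y_s,\zeta_t\rangle}\in(0,1]$. Apply Itô's formula in $s$ conditionally on $\zeta_t$, and in $t$ conditionally on $y_s$. The stochastic integrals are martingales because $E\int\sum_ka_s(k)\,ds<\infty$, respectively because $Ey_s(k)^2<\infty$ and $\zeta$ has bounded moments. So $\phi$ is the integral of its partial derivatives
$$\phi_1=E\Big[\Big(-\langle\Delta y_s+\kappa_s,\zeta_t\rangle+\tfrac12\sum_\Lambda a_s\zeta_t^2\Big)H\Big],\qquad\phi_2=E\Big[\Big(-\sum_\Lambda y_s\,\Delta\zeta_t+\tfrac{\gamma'}2\sum_\Lambda y_s^2\zeta_t^2\Big)H\Big],$$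
and both are integrable on $[0,T]^2$ by the moment assumptions and independence.

**Step 3: compare the derivatives.** Let $\partial\Lambda$ be the exterior boundary. As $\Delta$ is symmetric and $\zeta$ vanishes off $\Lambda$,
$$\langle\Delta y,\zeta\rangle-\sum_\Lambda y\,\Delta\zeta=\sum_{k\in\partial\Lambda}y(k)\,\Delta\zeta(k),\qquad\Delta\zeta(k)=\frac1{2d}\sum_{j\sim k,\,j\in\Lambda}\zeta(j)\ge0\quad(k\in\partial\Lambda).$$
By independence, $E\zeta\le1$ and $H\le1$, the expectation of this sum times $H$ lies between $0$ and $b_\Lambda(s):=\sum_{k\in\partial\Lambda}Ey_s(k)$. Likewise $E[\langle\kappa_s,\zeta_t\rangle H]\le\langle\kappa_s,\mathbf 1\rangle$. Since $a_s\ge\gamma'y_s^2$,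
$$\phi_1(s,T-s)-\phi_2(s,T-s)\ge-\langle\kappa_s,\mathbf 1\rangle-b_\Lambda(s).$$

**Step 4: integrate along the antidiagonal.** For a.e. $T$,
$$\phi(T,0)-\phi(0,T)=\int_0^T(\phi_1-\phi_2)(s,T-s)\,ds\tag{13}$$
(Ethier–Kurtz, *Markov Processes*, Lemma 4.4.10). In our situation this is seen as follows. Integrate the right side over $T\in[0,\tau]$ and substitute $r=T-s$. By Fubini the result is
$$\iint_{s+r\le\tau}(\phi_1-\phi_2)(s,r)\,ds\,dr=\int_0^\tau\big[\phi(\tau-r,r)-\phi(0,r)\big]dr-\int_0^\tau\big[\phi(s,\tau-s)-\phi(s,0)\big]ds ,$$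
and the terms on the antidiagonal cancel, leaving $\int_0^\tau[\phi(s,0)-\phi(0,s)]\,ds$. Differentiate in $\tau$. With Step 3 we get
$$E\,e^{-\langle y_T,1_\Lambda\rangle}\ge E\,e^{-\langle y_0,\zeta_T\rangle}-\int_0^T\langle\kappa_s,\mathbf 1\rangle\,ds-\int_0^Tb_\Lambda(s)\,ds .$$
For $\xi$ the same computation has $\kappa=0$ and $a=\gamma'\xi^2$. Only the boundary term remains in $\phi_1-\phi_2$, so with $b^\xi_\Lambda(s)=\sum_{\partial\Lambda}E\xi_s(k)$,
$$\big|E\,e^{-\langle\xi_T,1_\Lambda\rangle}-E\,e^{-\langle y_0,\zeta_T\rangle}\big|\le\int_0^Tb^\xi_\Lambda(s)\,ds .$$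

**Step 5: remove the box.** Take boxes $\Lambda_n$ of side length $2n+1$ centered at $0$. Their exterior boundaries are disjoint, and $\int_0^TE\langle y_s+\xi_s,\mathbf 1\rangle\,ds<\infty$, so the boundary integrals are summable in $n$ and tend to $0$. Combining the two displays of Step 4 for $\Lambda=\Lambda_n$ and letting $n\to\infty$ (for $T$ outside a countable union of null sets) gives the lemma. $\square$

**Proof of Theorem 3.**

**Step 1: the strong rates form an upward closed set.** Let $\gamma'\le\gamma$ with $\gamma'$ strong, and let $y$ be PAM$_\gamma$ from $\delta_0$. Then $\kappa=0$ and $a=\gamma y^2\ge\gamma'y^2$, so Lemma 4 gives $E[1-e^{-\langle y_T,\mathbf 1\rangle}]\le E[1-e^{-\langle\xi_T,\mathbf 1\rangle}]$ for a.e. $T$, where $\xi$ is PAM$_{\gamma'}$ from $\delta_0$. The right side tends to $0$ as $T\to\infty$ along such times. So the a.s. limit of $\langle y_T,\mathbf 1\rangle$ is $0$, and $\gamma$ is strong.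

**Step 2: if $\gamma$ is not strong, coexistence is possible.** Take $u_0=v_0=\delta_0$. Then $M_\infty=N_\infty=\lim_t\langle\xi_t,\mathbf 1\rangle$, which is positive with positive probability.

**Step 3: an equation for $u\wedge v$.** Let $u_0,v_0$ be any deterministic summable initial data, and put $y_t=u_t\wedge v_t=\frac12(u_t+v_t-|w_t|)$. Each $w_t(k)$ is $C^1$ in $t$, so $t\mapsto|w_t(k)|$ is locally Lipschitz with a.e. derivative $\mathrm{sgn}(w)\Delta w$, with $\mathrm{sgn}\,0=0$. Hence
$$dy=(\Delta y+\kappa_t)\,dt+\sqrt{\gamma uv}\,dB,\qquad\kappa_t=\tfrac12\big(\Delta|w_t|-\mathrm{sgn}(w_t)\Delta w_t\big).$$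
Here $\kappa_t$ is deterministic. It is nonnegative, because $\mathrm{sgn}(w(k))w(j)\le|w(j)|$ with equality for $j=k$. Moreover $uv=y(y+|w|)\ge y^2$, and $\gamma\sum_kuv\le\gamma MN$, so the moment conditions of Lemma 4 hold with $\gamma'=\gamma$.

**Step 4: the immigration is small at late times.** Let $W=\sum_kw_0(k)$. By the last fact about the walk and dominated convergence, $\|P_tw_0-Wp_t\|_1\le\sum_j|w_0(j)|\,\|p_t(\cdot-j)-p_t\|_1\to0$. As $P_t$ is a contraction on $\ell^1$, $\|w_t\|_1$ decreases to $|W|$. Since $\sum_k\Delta|w_t|(k)=0$, we have $\langle\kappa_t,\mathbf 1\rangle=-\frac12\sum_k\mathrm{sgn}(w_t)\Delta w_t(k)$. Summing the integrated equations for $|w_t(k)|$ over $k$ (Fubini applies, since $\|\Delta w_t\|_1\le2\|w_0\|_1$) gives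
$$\int_{t_0}^\infty\langle\kappa_t,\mathbf 1\rangle\,dt=\tfrac12\big(\|w_{t_0}\|_1-|W|\big).$$

**Step 5: if $\gamma$ is strong, coexistence is impossible.** Apply Lemma 4 with $\gamma'=\gamma$ from time $t_0$ on: for a.e. $T$,
$$E\big[1-e^{-\langle y_{t_0+T},\mathbf 1\rangle}\big]\le E\big[1-e^{-\langle\xi_T,\mathbf 1\rangle}\big]+\tfrac12\big(\|w_{t_0}\|_1-|W|\big),\qquad\xi_0=y_{t_0}.\tag{14}$$
By (12), $\langle\xi_T,\mathbf 1\rangle=\sum_jy_{t_0}(j)\langle\xi_T^{(j)},\mathbf 1\rangle$ with $\xi^{(j)}$ independent of $y_{t_0}$. Since $1-e^{-a-b}\le(1-e^{-a})+(1-e^{-b})$,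
$$E\big[1-e^{-\langle\xi_T,\mathbf 1\rangle}\big]\le\sum_jE\big[1-e^{-y_{t_0}(j)\langle\xi^{(j)}_T,\mathbf 1\rangle}\big].$$
Each term tends to $0$ as $T\to\infty$, because $\gamma$ is strong and the equation is translation invariant. Each is at most $E[y_{t_0}(j)]\,E\langle\xi^{(j)}_T,\mathbf 1\rangle=Ey_{t_0}(j)$, which is summable in $j$. So the sum tends to $0$ by dominated convergence.

On the left of (14), $M_t-N_t=W$ for all $t$, so
$$\langle y_t,\mathbf 1\rangle=\tfrac12\big(M_t+N_t-\|w_t\|_1\big)\to\tfrac12\big(M_\infty+N_\infty-|M_\infty-N_\infty|\big)=M_\infty\wedge N_\infty .$$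
Let $T\to\infty$ in (14) along the admissible times, and then $t_0\to\infty$: $E[1-e^{-M_\infty\wedge N_\infty}]=0$. So $M_\infty N_\infty=0$ a.s.

**Step 6: the threshold.** By Steps 2 and 5, coexistence is possible if and only if $\gamma$ is not strong, and by Step 1 the set of such $\gamma$ is downward closed. Put $\gamma(1,d)=\sup\{\gamma>0:\gamma\text{ not strong}\}$. By Theorem 2(a), every $\gamma<2/G_d$ is not strong, so $\gamma(1,d)\ge2/G_d>0$. By Theorem 2(b), every $\gamma>d$ is strong, so $\gamma(1,d)\le d$. Coexistence is possible for $\gamma<\gamma(1,d)$ and impossible for $\gamma>\gamma(1,d)$. $\square$
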